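# A strongly regular Banach space whose weakly open sets in the ball all have diameter two

## The theorem and its vocabulary

Banach spaces are real and nonzero, and $B_X$ is the closed unit ball of $X$.

**Theorem 1.** There is a separable strongly regular Banach space $X$ with the diameter two property.

**Theorem 2.** There is a separable Banach space $E$, which is a closed subspace of a dual space $Z^*$ with $Z\not\supset\ell_1$ (hence $E$ is strongly regular), such that every separable Banach space $G$ containing an isomorphic copy of $E$ has an equivalent norm that is *weakly almost square*: for every $x$ in the unit sphere there are $v_k$ in the unit ball with $v_k\to0$ weakly, $\|v_k\|\to1$ and $\|x\pm v_k\|\to1$. This equivalent norm has the diameter two property. Moreover: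

* (a) Every separable strongly regular space containing $E$ has an equivalent norm that is weakly almost square, and the renormed space is still strongly regular with the diameter two property.
* (b) Every separable subspace $Y$ of a dual $W^*$ with $W\not\supset\ell_1$ is isomorphic to a complemented subspace of a strongly regular space with the diameter two property.
* (c) In these statements "weakly almost square" cannot be improved to "almost square", and the diameter two property cannot be improved to the strong diameter two property.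

Here $Z\not\supset\ell_1$ means that $Z$ has no subspace isomorphic to $\ell_1$. Let us unpack the remaining words.

**Definition (slices and their convex combinations).** Let $C\subset X$ be nonempty and bounded. A *slice* of $C$ is a set
$$S(C,x^*,\alpha)=\{x\in C:\ x^*(x)>\sup x^*(C)-\alpha\},\qquad x^*\in X^*\setminus\{0\},\ \alpha>0 .$$
A *convex combination of slices* (ccs) of $C$ is a set $\sum_{i=1}^n\lambda_iS_i$, where the $S_i$ are slices of $C$, $\lambda_i\ge0$ and $\sum_i\lambda_i=1$.

**Definition (D2P and strong D2P).** $X$ has the *diameter two property* (D2P) if every nonempty relatively weakly open subset of $B_X$ has diameter $2$. It has the *strong D2P* if every ccs of $B_X$ has diameter $2$.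

**Definition (strongly regular).** $X$ is *strongly regular* (SR) if every nonempty closed, convex and bounded subset of $X$ has convex combinations of slices with diameter arbitrarily small.

**Definition (almost square).** $X$ is *almost square* if for all $x_1,\dots,x_r$ in the unit sphere and all $\eta>0$ there is $y$ in the unit sphere with $\|x_i\pm y\|\le1+\eta$ for every $i$. The weak version in Theorem 2 handles one $x$ at a time.

SR is an isomorphic property: an equivalent norm changes neither the closed convex bounded sets nor their slices, and it changes diameters by at most a constant factor. The D2P, in contrast, depends on the norm. So the plan is to find an SR space first and renorm it afterwards.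

So Theorem 1 says that two kinds of "small piece of the ball" can differ as much as possible. In $X$ every nonempty relatively weakly open subset of $B_X$ has diameter exactly $2$, yet every nonempty closed convex bounded set, $B_X$ included, has ccs of diameter as small as we like.

The question whether an SR space with the D2P exists comes from Julio Becerra Guerrero, Ginés López-Pérez and Abraham Rueda Zoca, "Extreme differences between weakly open subsets and convex combinations of slices in Banach spaces", arXiv:1309.4950 (2013). Two facts frame it. A space containing an isomorphic copy of $c_0$ is never SR. And there are SR spaces in which every nonempty weakly open subset of the ball has diameter at least some $\delta>0$, but with $\delta<2$.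

**Textbook facts used.**

* *Rosenthal's $\ell_1$-theorem*: every bounded sequence in a Banach space has a subsequence that is weakly Cauchy or equivalent to the unit vector basis of $\ell_1$. ($(z_k)$ is weakly Cauchy if $z^*(z_k)$ converges for every $z^*$.)
* *Krein–Milman*: a compact convex set $H$ is the closed convex hull of its set $\operatorname{ext}H$ of extreme points.
* *Choquet's lemma*: at an extreme point of a compact convex set, the open slices containing the point form a neighborhood base. In a $w^*$-compact convex subset of $Z^*$ these slices are given by elements of $Z$.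
* *Hoeffding's inequality*: if $|a_i|\le1$ and $\varepsilon_i$ are independent random signs, then $\mathbb P(|\sum_{i\le r}\varepsilon_ia_i|>t)\le2e^{-t^2/(2r)}$.
* *Sobczyk's theorem* (only for Theorem 2 with general $G$): if $G$ is separable, an operator of norm $\le1$ from a closed subspace of $G$ into $c_0$ extends to an operator $G\to c_0$ of norm $\le2$.

## Three unit balls by hand: $\ell_1$, $\ell_2$, $c_0$

**$\ell_1$.** Take the slice $\{x\in B_{\ell_1}:x_1>1-\alpha\}$ with $\alpha<1$. Two of its points differ by less than $\alpha$ in the first coordinate, and each has $\ell_1$-mass less than $\alpha$ on the others. So the diameter is at most $3\alpha$. Slices of the ball are relatively weakly open, so $\ell_1$ fails the D2P.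

**$\ell_2$.** The slices $S_\pm=\{x\in B_{\ell_2}:\pm x_1>1-\alpha\}$, $\alpha<1$, consist of points whose remaining part $x'=(0,x_2,x_3,\dots)$ satisfies $\|x'\|^2<2\alpha$. They have small diameter, so the D2P fails. Also $\ell_2$ is not weakly almost square: if $\|x\|=1$, $v_k\to0$ weakly and $\|v_k\|\to1$, then $\|x\pm v_k\|^2\to2$.

This ball also shows that there is no evident contradiction between big weakly open sets and small ccs. The set $\frac12S_++\frac12S_-$ lies in the ball of radius $\rho=\frac\alpha2+\sqrt{2\alpha}$ about $0$, so it has diameter at most $2\rho$. But if a relatively weakly open $W\subset B_{\ell_2}$ contains a point $x$ with $\|x\|\le\rho<1$, then $W$ contains all $x+w\in B_{\ell_2}$ with $w$ in some finite-codimensional subspace, so $\operatorname{diam}W\ge2(1-\rho)$. For small $\alpha$, therefore, the ccs contains no nonempty relatively weakly open subset of the ball. A ccs can be much smaller than every weakly open set near it.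

**$c_0$.** Let $W\ne\emptyset$ be relatively weakly open in $B_{c_0}$. Truncating, we find a finitely supported $x\in W$. For $n$ beyond the support of $x$ we have $x\pm e_n\in B_{c_0}$, and $x\pm e_n\to x$ weakly, so $x\pm e_n\in W$ for large $n$ and $\operatorname{diam}W=2$. Thus $c_0$ has the D2P. It is also weakly almost square, with $v_k=e_k$. But it is not SR, and we can see why. Given slices $S_1,\dots,S_r$ of $B_{c_0}$ and weights $\lambda_i$, choose finitely supported $x^i\in S_i$. For $n$ large, $x^i\pm e_n\in S_i$ *for all $i$ at once*, so $\sum_i\lambda_ix^i\pm e_n$ both lie in the ccs. Every ccs of the ball has diameter $2$.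

## One private direction for each point

Let us isolate what made $c_0$ work.

**Lemma 3.** Let $X$ be a Banach space, $(e_n)\subset X$ weakly null and $D\subset B_X$ norm dense in $B_X$. Suppose that each $x\in D$ has an infinite set $N_x\subset\mathbb N$ such that $x\pm e_n\in B_X$ for $n\in N_x$ and $\|e_n\|\to1$ as $n\to\infty$ in $N_x$. Then $X$ has the D2P and is weakly almost square.

*Proof.* *D2P.* Let $W\neq\emptyset$ be relatively weakly open in $B_X$. It is relatively norm open, so there is $x\in W\cap D$. As $x\pm e_n\to x$ weakly, $x\pm e_n\in W$ for all large $n\in N_x$. Hence $\operatorname{diam}W\ge\lim_{n\in N_x}2\|e_n\|=2$, and $\operatorname{diam}W\le2$ trivially.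

*Weakly almost square.* Let $\|x\|=1$. Choose $x^k\in D$ with $x^k\to x$ in norm, and $n_1<n_2<\cdots$ with $n_k\in N_{x^k}$ and $\|e_{n_k}\|\ge1-\frac1k$. Put $v_k=e_{n_k}$. Since $v_k=\frac12[(x^k+e_{n_k})-(x^k-e_{n_k})]$, we have $v_k\in B_X$, so $\|v_k\|\to1$. Also $v_k\to0$ weakly, and $\|x\pm v_k\|\le\|x^k\pm e_{n_k}\|+\|x-x^k\|\le1+\|x-x^k\|\to1$. Finally $x\pm v_k\to x$ weakly, so $\liminf_k\|x\pm v_k\|\ge\|x\|=1$. $\square$

In $c_0$, with $D$ the finitely supported vectors of the ball, $N_x$ is cofinite for each $x\in D$. That is fatal for SR. If any finitely many of the sets $N_x$ have an infinite common part, the computation for $c_0$ applies word for word: pick $x^i\in S_i\cap D$, then one large $n\in\bigcap_iN_{x^i}$, and the ccs contains $\sum\lambda_ix^i\pm e_n$. So no index may serve many points. We shall make the sets $N_x$ *pairwise disjoint*: the direction $e_n$ will be attached to a single point $x_n$.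

This is a self-referential demand, because the vectors $x_n\pm e_n$ enlarge the ball and the enlarged ball must again have $\{x_n\}$ as a dense subset. Bookkeeping handles it: let $x_n$ run through rational convex combinations of vectors built before stage $n$, each repeated infinitely often.

## The set $K$ and the first norm it suggests

Let $c_{00}$ be the space of finitely supported real sequences. We write $f_n$ for its unit vectors when they act as functionals and $e_n$ when they are acted upon. For $b,x\in c_{00}$ put $b(x)=\sum_nb_nx_n$.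

**Step 1: bookkeeping.** Let $P$ be the countable set of finitely supported $p:\mathbb N\times\{\pm1\}^2\to\mathbb Q\cap[0,1]$ with $|p|:=\sum p\le1$. We fix $(p_n)_{n\ge1}$ in $P$ with
$$\operatorname{supp}p_n\subset\{1,\dots,n-1\}\times\{\pm1\}^2$$
such that every $p\in P$ equals $p_n$ for infinitely many $n$. To get it, enumerate $P$ with each element repeated infinitely often, and replace the $n$-th term by $0$ if its support is not allowed. A given $p$ has finite support, so only finitely many of its occurrences are lost.

**Step 2: the vectors.** Define recursively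
$$y_n=\sum_{m,\tau,\theta}p_n(m,\tau,\theta)\,(\tau y_m+\theta e_m)\in c_{00},\qquad K=\{y_n+\theta e_n:\ n\in\mathbb N,\ \theta=\pm1\}. \tag{1}$$
For example, $p_1=0$, so $y_1=0$ and $\pm e_1\in K$; then $y_2=\lambda e_1$ with a rational $\lambda\in[-1,1]$, and $\lambda e_1\pm e_2\in K$. By induction $\operatorname{supp}y_n\subset\{1,\dots,n-1\}$. Also $\|x\|_\infty\le1$ for $x\in K$: if this holds up to stage $n-1$, then $\|y_n\|_\infty\le|p_n|\le1$, and $y_n$ and $e_n$ have disjoint supports. Note that $\tau y_n+\theta e_n=\tau(y_n+\tau\theta e_n)\in K\cup(-K)$.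

**Step 3: the norm $|\cdot|$.** For $b\in c_{00}$ put
$$|b|=\sup_{x\in K}|b(x)|,\qquad M_b(n)=\max_{\theta=\pm1}|b(y_n+\theta e_n)|=|b(y_n)|+|b(e_n)| .$$
Then $|b|=\sup_nM_b(n)$ and $|b|\le\|b\|_1$. Since $e_n=\frac12[(y_n+e_n)-(y_n-e_n)]$, we get $|b_n|\le|b|$, so $|\cdot|$ is a norm. As $|b(\tau y_m+\theta e_m)|\le M_b(m)$, definition (1) gives
$$|b(y_n)|\le\max\bigl(0,\max_{l<n}M_b(l)\bigr). \tag{2}$$
So $M_b(n)$ can exceed all earlier values only at an $n$ with $b(e_n)\ne0$, and then by at most $|b(e_n)|$. This is the structural fact about $K$ that everything rests on.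

**The first attempt.** The natural move is to give $c_{00}$ the norm dual to $|\cdot|$,
$$\|x\|_*=\sup\{b(x):b\in c_{00},\ |b|\le1\},$$
which is finite because $|b(x)|\le\|x\|_1|b|$. Now $y_n\pm e_n$ lies in the unit ball for every $n$, and the $y_n$ run through all rational convex combinations of the vectors $\pm y_m\pm e_m$. What breaks is that *$e_n$ does not tend weakly to $0$*. Let $n_1<n_2<\cdots$ be the infinitely many indices with $p_{n_i}=0$, so that $y_{n_i}=0$. For scalars $a_1,\dots,a_r$ take signs $\sigma_i$ with $\sigma_ia_i=|a_i|$, and let $b=\sum_{i\le r}\sigma_if_{n_i}$. Then $M_b(n_i)=|b(y_{n_i})|+1=1$ for $i\le r$, and by (2) the other $n$ never raise the maximum. So $|b|=1$ and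
$$\Bigl\|\sum_{i\le r}a_ie_{n_i}\Bigr\|_*\ge b\Bigl(\sum_{i\le r}a_ie_{n_i}\Bigr)=\sum_{i\le r}|a_i| .$$
Equality holds, since $\|e_n\|_*\le1$. So $(e_{n_i})$ is the $\ell_1$ basis, isometrically, and the hypothesis of Lemma 3 fails.

In the sup norm the averages of the $e_n$ do tend to $0$, but the sup norm leads to $c_0$. The way out is a norm between $\|\cdot\|_\infty$ and $\|\cdot\|_*$. The set $K$ is bounded in both, so it stays bounded in anything between. We build the intermediate norm on the dual side, between $\|\cdot\|_1$ and $|\cdot|$, so that we can also control copies of $\ell_1$ in the predual. This needs an estimate comparing $\|\cdot\|_1$ with $|\cdot|$.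

## Random signs: $\ell_1$-bounded sequences do not span $\ell_1$ in $|\cdot|$

First an example by hand. Choose a chain $n_1<n_2<\cdots$ with $y_{n_1}=0$ and $y_{n_{i+1}}=y_{n_i}+e_{n_i}$; it exists since the point mass at $(n_i,1,1)$ occurs infinitely often among the $p_n$. Then $y_{n_i}=\sum_{j<i}e_{n_j}$. For $b=\sum_{i\le r}\varepsilon_if_{n_i}$, (2) shows that only the indices $n_i$ matter, so
$$|b|=\max_{i\le r}\Bigl(1+\Bigl|\sum_{j<i}\varepsilon_j\Bigr|\Bigr).$$
All signs $+$ give $|b|=r$, as large as possible. Alternating signs give $|b|\le2$. So a lower $\ell_1$-estimate fails along the chain, but only for well-chosen signs. In general we choose them at random.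

**Lemma 4.** Let $d_1,\dots,d_r\in c_{00}$ with $\|d_i\|_1\le1$, let $\eta>0$, and let $\varepsilon_1,\dots,\varepsilon_r$ be independent random signs. Then
$$\mathbb E\,\Bigl|\sum_{i\le r}\varepsilon_id_i\Bigr|\le\eta r+4r\,e^{-\eta^2r/2}.$$

For each fixed $x\in K$, Hoeffding makes $\sum\varepsilon_id_i(x)$ small with high probability. But $K$ is infinite, so a union bound over $K$ gives nothing. Inequality (2) replaces it: crossing the threshold $\eta r$ can only be paid for with coordinates, and there is little total coordinate mass to spend.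

*Proof.* Let $F=\sum_i\varepsilon_id_i$, $M=M_F$ and $A=\{n:M(n)>\eta r\}$, a random set.

**Step 1: the overshoot is paid for at bad indices.** We show
$$M(n)\le\eta r+\sum_{l\in A,\ l\le n}|F(e_l)|\qquad(n\in\mathbb N). \tag{3}$$
This is clear if $n\notin A$. If $n\in A$, then $M(n)=|F(e_n)|+|F(y_n)|\le|F(e_n)|+\max(0,\max_{l<n}M(l))$ by (2). By the inductive hypothesis the last maximum is at most $\eta r+\sum_{l\in A,\,l\le n-1}|F(e_l)|$. Adding $|F(e_n)|$ gives (3), because $n\in A$.

**Step 2: each index is rarely bad.** For fixed $x\in K$ we have $|d_i(x)|\le\|d_i\|_1\|x\|_\infty\le1$, so Hoeffding with $t=\eta r$ gives $\mathbb P(|F(x)|>\eta r)\le2e^{-\eta^2r/2}$. Now $l\in A$ means that this occurs for $x=y_l+e_l$ or for $x=y_l-e_l$, so $\mathbb P(l\in A)\le4e^{-\eta^2r/2}$.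

**Step 3: expectation.** By (3) and $|F(e_l)|\le\sum_i|d_i(e_l)|$,
$$|F|=\sup_nM(n)\le\eta r+\sum_l1_{\{l\in A\}}\sum_i|d_i(e_l)| .$$
Taking expectations and using $\sum_l\sum_i|d_i(e_l)|=\sum_i\|d_i\|_1\le r$ gives the lemma. $\square$

**Corollary 5.** There are no $\delta>0$ and sequence $(d_k)\subset c_{00}$ with $\sup_k\|d_k\|_1<\infty$ and $|\sum c_kd_k|\ge\delta\sum|c_k|$ for all finitely supported $(c_k)$.

*Proof.* Scaling (which changes $\delta$), assume $\|d_k\|_1\le1$. Let $\eta=\delta/2$ and choose $r$ with $4e^{-\eta^2r/2}<\delta/2$. By Lemma 4 the expectation of $|\sum_{k\le r}\varepsilon_kd_k|$ is less than $\delta r$, so some signs give $|\sum_{k\le r}\varepsilon_kd_k|<\delta r$. This contradicts the lower bound for $c_k=\varepsilon_k$. $\square$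

## The interpolated predual $Z$ has no $\ell_1$

For $j\ge1$ and $b\in c_{00}$ let
$$q_j(b)=\inf\{2^{-j}\|u\|_1+2^j|v|:\ u+v=b,\ u,v\in c_{00}\},\qquad \|b\|_Z=\Bigl(\sum_{j\ge1}q_j(b)^2\Bigr)^{1/2}.$$
Taking $u=0$ or $v=0$, and using $|u|\le\|u\|_1$ for the lower bound, we get
$$2^{-j}|b|\le q_j(b)\le2^j|b|,\qquad q_j(b)\le2^{-j}\|b\|_1 . \tag{4}$$
So each $q_j$ is a norm on $c_{00}$ equivalent to $|\cdot|$. The series converges, with $\|b\|_Z\le\|b\|_1(\sum_j4^{-j})^{1/2}\le\|b\|_1$, so $\|\cdot\|_Z$ is a norm and $\|f_n\|_Z\le1$. Let $Z$ be the completion of $(c_{00},\|\cdot\|_Z)$.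

**Lemma 6.** $Z$ contains no isomorphic copy of $\ell_1$.

*Proof.* Suppose it does. A sequence equivalent to the $\ell_1$ basis stays so after a small uniform perturbation, and $c_{00}$ is dense in $Z$. So, after scaling, there are $z_k\in c_{00}$ with $\|z_k\|_Z\le1$ and $\delta>0$ such that $\|\sum c_kz_k\|_Z\ge\delta\sum|c_k|$ for all finitely supported $(c_k)$. Put $\rho_N(w)=(\sum_{j\le N}q_j(w)^2)^{1/2}$, with $\rho_0=0$.

**Step 1: finitely many $q_j$ suffice on a tail.** We claim there are $N,k_0$ and $\kappa>0$ with $\rho_N(w)\ge\kappa\|w\|_Z$ for all $w\in\operatorname{span}(z_k)_{k\ge k_0}$.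

Suppose not. Then we choose inductively $w_i=\sum_{k\in J_i}c_kz_k$ with $\|w_i\|_Z=1$, the $J_i$ finite and successive, and integers $0=N_0<N_1<\cdots$, such that
$$\rho_{N_{i-1}}(w_i)\le2^{-i-1},\qquad\Bigl(\sum_{j>N_i}q_j(w_i)^2\Bigr)^{1/2}\le2^{-i-1}.$$
The first inequality is the failure of the claim for $N=N_{i-1}$, $\kappa=2^{-i-1}$ and $k_0$ beyond $J_{i-1}$ (for $i=1$ it is void); the second holds for $N_i$ large, because the series converges. Now view $w\mapsto(w,w,\dots)$ as an isometric embedding of $(c_{00},\|\cdot\|_Z)$ into the $\ell_2$-sum of the spaces $(c_{00},q_j)$. There $w_i$ is within $2^{-i}$ of its part in the coordinates $j\in(N_{i-1},N_i]$. These parts have norm at most $1$ and live on disjoint sets of coordinates, so $\|\sum_{i\le r}w_i\|_Z\le\sqrt r+1$. On the other hand $1=\|w_i\|_Z\le\sum_{k\in J_i}|c_k|$, so $\|\sum_{i\le r}w_i\|_Z\ge\delta\sum_{i\le r}\sum_{k\in J_i}|c_k|\ge\delta r$. For large $r$ this is a contradiction.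

**Step 2: the $z_k$ span $\ell_1$ already in $|\cdot|$.** By (4), $\rho_N\le(\sum_{j\le N}4^j)^{1/2}|\cdot|\le2^{N+1}|\cdot|$. So Step 1 gives
$$\Bigl|\sum_{k\ge k_0}c_kz_k\Bigr|\ge c\sum_{k\ge k_0}|c_k|,\qquad c=\kappa\delta2^{-N-1}>0 .$$

**Step 3: replace $z_k$ by $\ell_1$-bounded vectors.** Choose $j$ with $2^{1-j}\le c/2$. Since $q_j(z_k)\le\|z_k\|_Z\le1$, we can write $z_k=u_k+v_k$ with $2^{-j}\|u_k\|_1+2^j|v_k|\le2$. Then $\|u_k\|_1\le2^{j+1}$ and $|v_k|\le2^{1-j}\le c/2$, so
$$\Bigl|\sum_{k\ge k_0}c_ku_k\Bigr|\ge c\sum|c_k|-\sum|c_k||v_k|\ge\frac c2\sum|c_k| .$$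
The sequence $(u_k)_{k\ge k_0}$ contradicts Corollary 5. $\square$

## The space $E\subset Z^*$: bounded $K$, weakly null $e_n$

**The interpolation inequality.** For $x\in c_{00}$ and $b=u+v$ in $c_{00}$,
$$|b(x)|\le\|u\|_1\|x\|_\infty+|v|\,\|x\|_*\le\max(2^j\|x\|_\infty,2^{-j}\|x\|_*)\,(2^{-j}\|u\|_1+2^j|v|).$$
Taking the infimum over $u,v$ and using $q_j(b)\le\|b\|_Z$, we see that $x$ defines an element of $Z^*$ with
$$\|x\|_{Z^*}\le\max(2^j\|x\|_\infty,\ 2^{-j}\|x\|_*)\qquad(j\ge1). \tag{5}$$
Since $f_n(x)=x_n$, distinct $x$ define distinct elements. Let $E\subset Z^*$ be the closed linear span of $(e_n)$; it is separable.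

**Lemma 7.** The space $E$ has the following properties.

* (E1) $\|x\|_{Z^*}\le2$ for $x\in K$.
* (E2) $e_n\to0$ weakly in $E$.
* (E3) The functionals $f_n|_E$ (evaluation at $f_n\in Z$) satisfy $\|f_n|_E\|\le1$ and $f_n(e_m)=\delta_{nm}$, and $(f_n(x))_n\in c_0$ for every $x\in E$.

*Proof.* (E1) For $x\in K$ we have $\|x\|_\infty\le1$, and $\|x\|_*\le1$ by the definition of $|\cdot|$. Use (5) with $j=1$.

(E2) We have $\|e_n\|_*\le1$ because $|b_n|\le|b|$. For $n_1<\dots<n_r$ the vector $\frac1r\sum_{i\le r}e_{n_i}$ has sup norm $\frac1r$ and $\|\cdot\|_*\le1$, so by (5) its norm in $Z^*$ is at most $\max(2^j/r,2^{-j})$ for every $j$. Choosing first $j$, then $r$, we see that this tends to $0$ as $r\to\infty$, uniformly in the choice of the $n_i$. If $e_n\not\to0$ weakly, then for some $f\in E^*$ and $\delta>0$ we have $f(e_n)\ge\delta$ for infinitely many $n$ (replace $f$ by $-f$ if necessary). Averages of these $e_n$ satisfy $f(\cdot)\ge\delta$ while their norms tend to $0$, a contradiction.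

(E3) The first two statements follow from $\|f_n\|_Z\le1$ and the definition of the pairing. For $x\in c_{00}$ the sequence $(f_n(x))_n$ is finitely supported. Since $\sup_n|f_n(x)|\le\|x\|_{Z^*}$ and $c_{00}$ is dense in $E$, the sequence lies in $c_0$ for every $x\in E$. $\square$

## Subspaces of $Z^*$ are strongly regular when $Z\not\supset\ell_1$

**Lemma 8.** If $Z$ is a Banach space with $Z\not\supset\ell_1$, then every closed subspace $E$ of $Z^*$ is SR.

This also follows from the known theorem that $Z^*$ is SR if and only if $Z\not\supset\ell_1$ (Ghoussoub–Godefroy–Maurey–Schachermayer, Mem. AMS 378). Some hypothesis on $Z$ is needed: $\ell_1^*=\ell_\infty$ contains $c_0$ and so is not SR. Here is a full proof. If all ccs of $C$ are large, we build a dyadic tree of sets and functions $z_k\in B_Z$ that correlate with the Rademacher functions of the tree, by an amount bounded below. A weakly Cauchy sequence cannot do that.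

*Proof.* Let $C\subset E$ be nonempty, closed, convex and bounded. After scaling, $C\subset B_{Z^*}$. Suppose all ccs of $C$ have diameter at least $\varepsilon>0$; then $\varepsilon\le2$. Let $H$ be the $w^*$-closure of $C$, a $w^*$-compact convex subset of $B_{Z^*}$. For $g\in Z$ and $\alpha>0$ the set $\{x\in C:g(x)>\sup_Hg-\alpha\}$ is a slice of $C$: indeed $\sup_Hg=\sup_Cg$, and if $g|_E=0$ the set is $C$ itself, which is also a slice of $C$ (take any nonzero functional and a large $\alpha$).

**Step 1: pass from slices of $C$ to extreme points of $H$.** We claim: if $O_1,\dots,O_r\subset H$ are relatively $w^*$-open and meet $\operatorname{ext}H$, there are $z\in B_Z$ and $u_i,v_i\in O_i\cap\operatorname{ext}H$ with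
$$\frac1r\sum_{i\le r}\bigl(z(u_i)-z(v_i)\bigr)\ge\frac\varepsilon4 .$$

By Choquet's lemma there are $g_i\in Z$ and $s_i<c_i:=\sup_Hg_i$ with $\{x\in H:g_i(x)>s_i\}\subset O_i$. Put $\alpha_i=c_i-s_i$, $\eta=\varepsilon/24$ and $S_i=\{x\in H:g_i(x)>c_i-\eta\alpha_i\}$. Then $\frac1r\sum(S_i\cap C)$ is a ccs of $C$, so its diameter exceeds $\varepsilon/2$. Hence there are $x_i,x_i'\in S_i\cap C$ and $z\in B_Z$ with $\frac1r\sum z(x_i-x_i')>\varepsilon/2$.

Fix $i$. By Krein–Milman there is a finite convex combination $x''=\sum t_la_l$ of extreme points of $H$ with $x''\in S_i$ and $z(x'')>z(x_i)-\eta$, because these two conditions describe a $w^*$-neighborhood of $x_i$ in $H$. Let $I=\{l:g_i(a_l)>s_i\}$. From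
$$c_i-\eta\alpha_i<\sum t_lg_i(a_l)\le c_i\sum_{l\in I}t_l+s_i\sum_{l\notin I}t_l=c_i-\alpha_i\sum_{l\notin I}t_l$$
we get $\sum_{l\notin I}t_l<\eta<1$, so $I\ne\emptyset$. Let $u_i$ be an element of $\{a_l:l\in I\}\subset O_i$ at which $z$ is largest. As $|z|\le1$ on $H$,
$$z(x'')\le\sum_{l\in I}t_lz(a_l)+\eta\le\Bigl(\sum_{l\in I}t_l\Bigr)z(u_i)+\eta\le z(u_i)+2\eta .$$
So $z(u_i)\ge z(x_i)-3\eta$. The same argument with $x_i'$ and $-z$ gives $v_i\in O_i\cap\operatorname{ext}H$ with $z(v_i)\le z(x_i')+3\eta$. Therefore $\frac1r\sum z(u_i-v_i)\ge\varepsilon/2-6\eta=\varepsilon/4$.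

**Step 2: grow a tree.** Put $O_\emptyset=H$. Suppose $O_s$ is given for all $s\in\{0,1\}^k$, each relatively $w^*$-open and meeting $\operatorname{ext}H$. Apply Step 1 to these $2^k$ sets to get $z_k\in B_Z$ and $u_s,v_s\in O_s\cap\operatorname{ext}H$. Since $H$ is compact Hausdorff, we may choose relatively $w^*$-open sets $O_{s0}\ni u_s$ and $O_{s1}\ni v_s$, with $w^*$-closures contained in $O_s$, such that $z_k\ge z_k(u_s)-\varepsilon/32$ on $\overline{O_{s0}}$ and $z_k\le z_k(v_s)+\varepsilon/32$ on $\overline{O_{s1}}$. Both new sets meet $\operatorname{ext}H$, so the construction continues. As $\varepsilon/4-\varepsilon/16\ge\varepsilon/8$,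
$$2^{-k}\sum_{|s|=k}\Bigl(\inf_{\overline{O_{s0}}}z_k-\sup_{\overline{O_{s1}}}z_k\Bigr)\ge\frac\varepsilon8\qquad(k\ge0). \tag{6}$$

**Step 3: put a measure on the branches.** The sets $O_{s0}$ and $O_{s1}$ may overlap, so we record the branch together with the point. Let
$$\Lambda=\{(\sigma,x)\in\{0,1\}^{\mathbb N}\times H:\ x\in\overline{O_{\sigma|k}}\ \text{for all }k\ge1\}.$$
For each $k$ the condition defines a finite union of products of a clopen set and a closed set, so $\Lambda$ is compact. It projects onto $\{0,1\}^{\mathbb N}$, because along each branch the sets $\overline{O_{\sigma|k}}$ are nonempty, compact and decreasing. Hence $f\mapsto f\circ\pi$, with $\pi$ the projection, embeds $C(\{0,1\}^{\mathbb N})$ isometrically in $C(\Lambda)$. By Hahn–Banach, integration against the coin-tossing measure extends to a functional of norm $1$ on $C(\Lambda)$. It takes the value $1$ at the constant $1$, so it is positive: it is a Radon probability $\nu$ on $\Lambda$ whose image under $\pi$ is the coin-tossing measure.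

Let $h_k(\sigma,x)=z_k(x)$, and let $r_k(\sigma,x)=1$ if $\sigma_{k+1}=0$ and $-1$ if $\sigma_{k+1}=1$. Split the integral according to $\sigma|(k+1)$; each cylinder has mass $2^{-k-1}$. On the cylinder of $s0$ we have $x\in\overline{O_{s0}}$, and on that of $s1$ we have $x\in\overline{O_{s1}}$. So by (6)
$$\int h_kr_k\,d\nu\ge\sum_{|s|=k}2^{-k-1}\Bigl(\inf_{\overline{O_{s0}}}z_k-\sup_{\overline{O_{s1}}}z_k\Bigr)\ge\frac\varepsilon{16}\qquad\text{for all }k. \tag{7}$$

**Step 4: contradiction.** As $Z\not\supset\ell_1$, Rosenthal's theorem gives a weakly Cauchy subsequence of $(z_k)$. Along it $h_k$ converges pointwise to some measurable $h$ with $|h|\le1$. Since $|r_k|=1$, dominated convergence gives $\int h_kr_k\,d\nu-\int hr_k\,d\nu\to0$ along the subsequence. But $(r_k)$ is orthonormal in $L_2(\nu)$, so $\int hr_k\,d\nu\to0$ by Bessel's inequality. This contradicts (7). $\square$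

By Lemmas 6 and 8, the space $E$ built above is SR.

## A new ball on spaces containing $E$

It remains to renorm. Could we use $\overline{\operatorname{conv}}(K\cup(-K))$, closed in $E$, as the new ball? No: it has empty interior. Let $p_{n_i}=0$ as in the first attempt, and $b=\sum_{i\le r}f_{n_i}$, so $|b|=1$. Then $b\le1$ on the hull, while $b(\frac1r\sum_{i\le r}e_{n_i})=1$; so $\frac tr\sum_{i\le r}e_{n_i}$ is outside the hull for every $t>1$ and every $r$. But $\|\frac1r\sum_{i\le r}e_{n_i}\|_{Z^*}\to0$ by the proof of (E2). So the hull contains no neighborhood of $0$, and, being convex and symmetric, it has empty interior. We must add a multiple of the old ball, and then the points $x_n$ must be dense in the enlarged set. So the recursion gets an extra term.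

**Proposition 9.** Let $G$ be a separable Banach space containing $E$ as an isometric closed subspace, and let $g_n\in G^*$ satisfy $\|g_n\|\le2$, $g_n|_E=f_n$ and $g_n\to0$ weak$^*$. Then $G$ has an equivalent norm that has the D2P and is weakly almost square.

*Proof.* **Step 1: the new recursion.** Let $Q$ be a countable dense subset of $\frac12B_G$. For each $p\in P$ split the infinite set $\{n:p_n=p\}$ into infinite sets indexed by $Q$. This gives $u_n\in Q$ such that each $(p,u)\in P\times Q$ equals $(p_n,u_n)$ for infinitely many $n$. Define recursively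
$$x_n=\sum_{m,\tau,\theta}p_n(m,\tau,\theta)(\tau x_m+\theta e_m)+(1-|p_n|)u_n\in G, \tag{8}$$
$$B=\overline{\operatorname{conv}}\Bigl(\tfrac12B_G\cup\{\tau x_n+\theta e_n:\ n\in\mathbb N,\ \tau,\theta=\pm1\}\Bigr).$$

**Step 2: $B$ is the ball of an equivalent norm.** It is closed, convex and symmetric and contains $\frac12B_G$; we need boundedness. Subtracting (1) from (8),
$$x_n-y_n=\sum p_n(m,\tau,\theta)\,\tau(x_m-y_m)+(1-|p_n|)u_n ,$$
so by induction $\|x_n-y_n\|\le\frac12|p_n|+\frac12(1-|p_n|)=\frac12$. Since $\tau y_n+\theta e_n\in K\cup(-K)$, it has norm at most $2$ by (E1). Hence $\|\tau x_n+\theta e_n\|\le\frac52$ and $B\subset\frac52B_G$. Let $|||\cdot|||$ be the gauge of $B$.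

**Step 3: the norm of $e_n$.** We show
$$\frac1{1+|g_n(x_n)|}\le|||e_n|||\le1 . \tag{9}$$
The upper bound holds because $e_n=\frac12[(x_n+e_n)+(-x_n+e_n)]\in B$. For the lower bound, since $g_n(e_n)=1$, it is enough that $|g_n|\le1+|g_n(x_n)|$ on each generator of $B$. Recall $g_n(e_m)=f_n(e_m)=\delta_{nm}$.

* On $\frac12B_G$: $|g_n|\le1$, as $\|g_n\|\le2$. In particular $|g_n(u_l)|\le1$ for all $l$.
* For $l<n$: $|g_n(\tau x_l+\theta e_l)|=|g_n(x_l)|\le1$, by induction on $l$. Indeed, by (8) $x_l$ is a convex combination of $u_l$ and vectors $\tau x_m+\theta e_m$ with $m<l$.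
* For $l=n$: $|g_n(\tau x_n+\theta e_n)|\le|g_n(x_n)|+1$.
* For $l>n$: $|g_n(\tau x_l+\theta e_l)|=|g_n(x_l)|\le1+|g_n(x_n)|$, by induction on $l$, because $x_l$ is a convex combination of $u_l$ and vectors $\tau x_m+\theta e_m$ with $m<l$, all already treated.

**Step 4: $D=\{x_n:n\in\mathbb N\}$ is norm dense in $B$.** First, $D\subset B$ since $x_n=\frac12[(x_n+e_n)+(x_n-e_n)]$. An element of the convex hull of the generators has the form
$$\sum_ic_i(\tau_ix_{m_i}+\theta_ie_{m_i})+c_0u',\qquad c_i\ge0,\ c_0+\sum_ic_i=1,\ u'\in\tfrac12B_G ,$$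
with distinct triples $(m_i,\tau_i,\theta_i)$. Choose rationals $0\le p_i\le c_i$ close to $c_i$ and $u\in Q$ close to $u'$. Let $p\in P$ have the value $p_i$ at $(m_i,\tau_i,\theta_i)$ and $0$ elsewhere. The vector $\sum_ip_i(\tau_ix_{m_i}+\theta_ie_{m_i})+(1-\sum_ip_i)u$ is close to the given one, and it equals $x_n$ for every $n$ with $(p_n,u_n)=(p,u)$.

**Step 5: the private directions.** For $x\in D$ let $N_x=\{n:x_n=x\}$. These sets are pairwise disjoint. Each is infinite: if $x=x_{n_0}$, then $x_n=x$ for each of the infinitely many $n$ with $(p_n,u_n)=(p_{n_0},u_{n_0})$, because (8) depends only on this pair. For $n\in N_x$ we have $x\pm e_n=x_n\pm e_n\in B$. Moreover $g_n(x_n)=g_n(x)\to0$ as $n\to\infty$ in $N_x$, since $g_n\to0$ weak$^*$; so $|||e_n|||\to1$ along $N_x$ by (9).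

**Step 6: conclusion.** By (E2), $e_n\to0$ weakly in $E$, hence in $G$, and the weak topology is the same for the equivalent norm. So Lemma 3 applies to $(G,|||\cdot|||)$, $D$ and $(N_x)_{x\in D}$. $\square$

## Proofs of Theorems 1 and 2

**Proof of Theorem 1.** Take $G=E$ and $g_n=f_n|_E$. By (E3), $\|g_n\|\le1$ and $g_n\to0$ weak$^*$, so Proposition 9 applies. Let $X=(E,|||\cdot|||)$. It is separable and has the D2P. By Lemmas 6 and 8, $E$ is SR; SR is an isomorphic property, so $X$ is SR. $\blacksquare$

**Proof of Theorem 2.** Let $E\subset Z^*$ be as above: separable, with $Z\not\supset\ell_1$ by Lemma 6, and SR by Lemma 8. Let $G$ be separable and contain an isomorphic copy of $E$.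

**Step 1: make the copy isometric.** Let $F\subset G$ be the (closed) copy, and let $\mathcal N$ be the norm on $F$ transported from $E$, with $c\|y\|\le\mathcal N(y)\le C\|y\|$ on $F$ and $0<c\le C$. Put
$$\widetilde{\mathcal N}(x)=\inf\{\mathcal N(y)+C\|x-y\|:\ y\in F\}\qquad(x\in G).$$
Then $c\|x\|\le\widetilde{\mathcal N}(x)\le C\|x\|$, so this is an equivalent norm. It extends $\mathcal N$: for $x\in F$ we have $\widetilde{\mathcal N}(x)\le\mathcal N(x)$ (take $y=x$), and $\mathcal N(y)+C\|x-y\|\ge\mathcal N(y)+\mathcal N(x-y)\ge\mathcal N(x)$. So we may assume that $E\subset G$ isometrically.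

**Step 2: extend the coordinate functionals.** By (E3), $x\mapsto(f_n(x))_n$ is an operator $E\to c_0$ of norm at most $1$. By Sobczyk's theorem it extends to an operator $G\to c_0$ of norm at most $2$. Its coordinates are $g_n\in G^*$ with $\|g_n\|\le2$, $g_n|_E=f_n$ and $g_n\to0$ weak$^*$. Apply Proposition 9.

**Step 3: (a).** This is immediate, since SR does not depend on the equivalent norm.

**Step 4: (b).** Let $Y\subset W^*$ be as in (b). Put
$$G=Y\oplus E\subset W^*\oplus Z^*=(W\oplus Z)^*,$$
with the norms of $W\oplus_1Z$ and its dual. By Rosenthal's theorem, bounded sequences in $W$ and in $Z$ have weakly Cauchy subsequences. Passing to subsequences twice, so do bounded sequences in $W\oplus Z$. The $\ell_1$ basis has no weakly Cauchy subsequence, so $W\oplus Z\not\supset\ell_1$ and $G$ is SR by Lemma 8. Moreover $G$ is separable and contains $E$. So the renorming above makes $G$ a space with the D2P that is still SR, and $Y$ is isomorphic to a complemented subspace of it.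

**Step 5: (c).** A space $X$ with the strong D2P is not SR, because all ccs of the closed convex bounded set $B_X$ have diameter $2$. An almost square space contains $c_0$ (Abrahamsen–Langemets–Lima, *Almost square Banach spaces*, J. Math. Anal. Appl. 434 (2016)), hence is not SR. So neither property can be had by a norm on an SR space. $\blacksquare$
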